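# Linearization in ultradifferentiable classes: how far Brjuno's condition is necessary

## 1. Brjuno's condition as a first guess, tested on a few coefficients

Fix an irrational number $\omega$ and put $\lambda=e^{2\pi i\omega}$. Take a formal germ with linear part $\lambda z$. Can one change variables so that it becomes the rotation $R_\lambda(z)=\lambda z$, and how regular is the change of variables? Formally the answer is always yes, so only the regularity is at stake.

**Definition (linearization).** For $F(z)=\lambda z+\sum_{n\ge2}f_nz^n\in z\mathbb C[[z]]$, the linearization is the unique formal series $H(z)=z+\sum_{n\ge2}h_nz^n$ with $F\circ H=H\circ R_\lambda$.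

Comparing coefficients of $z^n$, and setting $h_1=1$, we get for $n\ge 2$
$$(\lambda^n-\lambda)h_n=\sum_{m=2}^n f_m\sum_{n_1+\dots+n_m=n}h_{n_1}\cdots h_{n_m},\qquad |\lambda^n-\lambda|=\varepsilon_{n-1},\quad \varepsilon_n:=|\lambda^n-1|.\tag{1}$$
Here all $n_i\ge1$. As $m\ge2$, only $h_j$ with $j<n$ occur on the right. As $\lambda$ is not a root of unity, $\varepsilon_{n-1}\ne0$, so (1) determines $h_n$. This proves existence and uniqueness. The numbers $\varepsilon_n$ are the small divisors.

Let $p_k/q_k$ be the convergents of the continued fraction $\omega=[a_0;a_1,a_2,\dots]$, with $q_{-1}=0$, $q_0=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, and put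
$$b_k=\frac{\log q_{k+1}}{q_k}\ge0 .$$

**Definition (Brjuno number).** $\omega$ is a Brjuno number if $\sum_{k\ge0}b_k<\infty$.

For the golden mean all $a_k$ equal $1$, so $q_k$ is the Fibonacci number $F_{k+1}$ (with $F_1=F_2=1$). Since $F_k$ grows geometrically, $\sum\log F_{k+2}/F_{k+1}<\infty$, and the golden mean is Brjuno. If $q_{k+1}\ge\frac14e^{q_k}$ for all $k$, then $b_k\ge1-\log 4/q_k\to1$ and $\omega$ is not Brjuno.

**Definition (the classes $A$).** Let $(M_n)_{n\ge1}$ be positive reals with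

0. $\inf_n M_n^{1/n}>0$;
1. $M_{n+1}\le C^{n+1}M_n$ for all $n$, for some $C>0$;
2. $(M_n)$ logarithmically convex;
3. $M_mM_n\le M_{m+n-1}$ for all $m,n\ge1$.

Then $A=z\mathbb C[[z]]_{(M_n)}$ is the set of series $\sum_{n\ge1} f_nz^n$ for which there are $c_1,c_2>0$ with $|f_n|\le c_1c_2^nM_n$ for all $n\ge 1$.

Under these conditions $A$ is an algebra closed under composition and derivation. Examples are $M_n\equiv1$, which gives the convergent germs $z\mathbb C\{z\}$; the Gevrey-$s$ classes $M_n=(n!)^s$, $s>0$; and $M_n=n^{an^b}$ with $a>0$, $1<b<2$. Let us check $M_n=n!$. Condition 0 holds since $n!\ge1$, and condition 1 since $n+1\le2^{n+1}$. The ratios $M_{n+1}/M_n=n+1$ increase, which is condition 2. Finally $(m+n-1)!=m!\prod_{i=1}^{n-1}(m+i)\ge m!\prod_{i=1}^{n-1}(1+i)=m!\,n!$, which is condition 3.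

**Definition (property (P)).** The pair $(A,\omega)$ has property (P) if every $F\in A$ with $F'(0)=\lambda$ has its linearization $H$ in $A$.

We take as known that if $\omega$ is Brjuno, then (P) holds, for every class $A$. The condition does not depend on $(M_n)$ at all. So the natural guess is: *for every class $A$, property (P) holds if and only if $\omega$ is a Brjuno number.* Whether this is true is a problem from T. Carletti and S. Marmi, "Linearization of analytic and non–analytic germs of diffeomorphisms of $({\mathbb C},0)$", arXiv:math/0003105 (2000). Let us test it.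

First the textbook facts about continued fractions. Write $\|x\|=\mathrm{dist}(x,\mathbb Z)$. Since $\varepsilon_n=2|\sin\pi n\omega|$ and $2x\le\sin\pi x\le\pi x$ on $[0,\frac12]$,
$$4\|n\omega\|\le\varepsilon_n\le2\pi\|n\omega\|.\tag{2}$$
Moreover
$$\frac1{2q_{k+1}}<|q_k\omega-p_k|<\frac1{q_{k+1}},\tag{3}$$
$$\|n\omega\|\ge|q_k\omega-p_k|\quad\text{for }1\le n<q_{k+1},\tag{4}$$
$$q_{k+2}\ge q_{k+1}+q_k\ge2q_k,\qquad q_k\ge F_{k+1}.\tag{5}$$

**Test 1: a Möbius germ.** Let $F(z)=\frac{\lambda z}{1-z}$ and try $H(z)=\frac z{1+cz}$. Then $F(H(z))=\frac{\lambda z}{1+(c-1)z}$ and $H(\lambda z)=\frac{\lambda z}{1+c\lambda z}$, so $c=\frac1{1-\lambda}$ works. This germ is analytically linearizable for every irrational $\omega$. So property (P) concerns the worst germ in $A$.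

**Test 2: the last divisor, with chosen signs.** In (1) the term $m=n$ is $f_n$, so $(\lambda^n-\lambda)h_n=f_n+x_n$ with $x_n$ depending only on $f_2,\dots,f_{n-1}$. Choose $f_n\in\{M_n,-M_n\}$ one after the other so that $|f_n+x_n|\ge M_n$. This is possible because $|M_n+x_n|+|-M_n+x_n|\ge2M_n$. The resulting $F$ lies in $A$ and satisfies
$$|h_n|\ge M_n/\varepsilon_{n-1}\qquad(n\ge2).\tag{6}$$
If $H\in A$, then $1/\varepsilon_{n-1}\le c_1c_2^n$ for all $n\ge 2$. Put $n=q_k+1$. By (2) and (3), $1/\varepsilon_{q_k}\ge q_{k+1}/2\pi$, so $q_{k+1}\le2\pi c_1c_2^{q_k+1}$. Hence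
$$\text{(P)}\ \Longrightarrow\ \sup_kb_k<\infty,\qquad\text{for every class }A.\tag{7}$$
This is weaker than Brjuno's condition: bounded $b_k$ instead of summable $b_k$.

**Test 3: the quadratic polynomial $\lambda z+z^2$.** Here $h_2=\frac1{\lambda^2-\lambda}$, $h_3=\frac{2h_2}{\lambda^3-\lambda}$, and $(\lambda^4-\lambda)h_4=2h_3+h_2^2$. So $|h_2|=1/\varepsilon_1$ and $|h_3|=2/(\varepsilon_1\varepsilon_2)$. Now many divisors multiply. The divisor $\varepsilon_{q_k}\approx1/q_{k+1}$ first occurs in $h_{q_k+1}$, and in degree $n$ the recursion can multiply about $n/q_k$ factors of this kind. Each costs $\log q_{k+1}$ in $\log|h_n|$, so scale $k$ costs about $\frac n{q_k}\log q_{k+1}=nb_k$, and all scales with $q_k\le n$ together cost about $n\sum_{q_k\le n}b_k$.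

This count is only a heuristic, but it makes the guess look doubtful. In the class $A$ we may spend $\log M_n+Cn$ in degree $n$. For analytic germs that is $Cn$, and Brjuno's condition appears. If $\frac1n\log M_n\to\infty$, there is room for a divergent sum $\sum b_k$. Of course the coefficients $f_m$ then also become larger, and we must see who wins.

## 2. A superadditive function that majorizes the linearization

To turn such counts into proofs, we look for a function $K$ with $|h_n|\lesssim e^{K(n-1)}$ that reproduces itself under the recursion (1). First, the number of terms in (1) is harmless. Let $s_1=1$ and $s_n=\sum_{m=2}^n\sum_{n_1+\dots+n_m=n}s_{n_1}\cdots s_{n_m}$. The generating series $s(z)=\sum s_nz^n$ satisfies $s=z+\frac{s^2}{1-s}$, that is $2s^2-(1+z)s+z=0$, so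
$$s(z)=\tfrac14\Big(1+z-\sqrt{(1+z)^2-8z}\Big).$$
The zeros of $(1+z)^2-8z=z^2-6z+1$ are $3\pm2\sqrt2$, and $3-2\sqrt2>\frac16$, so the series converges at $z=\frac16$. There the root is $\sqrt{49/36-48/36}=\frac16$, so $s(\frac16)=\frac14$. All $s_n$ are nonnegative, so $s_n\le\frac14 6^n$, and since $\frac14 6^n\le9^{n-1}$ for $n\ge2$,
$$s_n\le9^{n-1}\qquad(n\ge1).\tag{8}$$

**Proposition 1.** Suppose there are $C>0$ and $K:\mathbb Z_{\ge0}\to\mathbb R$ with $K(0)=0$ and

- (i) $K(a)+K(b)\le K(a+b)$;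
- (ii) $K(n)-K(n-1)\ge-\log\varepsilon_n$ for $n\ge1$;
- (iii) $\log M_m\le K(m-2)+Cm$ for $m\ge2$;
- (iv) $K(n-1)\le\log M_n+Cn$ for $n\ge1$.

Then (P) holds. Moreover, (i) and (ii) alone imply: if $|f_m|\le e^{K(m-2)}$ for all $m\ge2$, then
$$|h_n|\le s_ne^{K(n-1)}\qquad(n\ge1).\tag{9}$$

*Proof.* We first prove (9) by induction on $n$. For $n=1$ both sides are $1$. Let $n\ge2$. In a term of (1), the exponents add up to
$$(m-2)+\sum_{i=1}^m(n_i-1)=(m-2)+(n-m)=n-2 .$$
By (i), $K(m-2)+\sum K(n_i-1)\le K(n-2)$, so (1) gives $\varepsilon_{n-1}|h_n|\le s_ne^{K(n-2)}$. By (ii) with $n-1$ in place of $n$, $\varepsilon_{n-1}^{-1}\le e^{K(n-1)-K(n-2)}$, and (9) follows.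

Now let $F\in A$. By (iii) there is $C'\ge0$ with $|f_m|\le e^{C'm}e^{K(m-2)}$ for $m\ge2$. We remove the factor $e^{C'm}$ by scaling. For $\rho>0$ the germ $\rho^{-1}F(\rho z)$ has linearization $\rho^{-1}H(\rho z)$, so $f_m$ becomes $\rho^{m-1}f_m$ and $h_m$ becomes $\rho^{m-1}h_m$. With $\rho=e^{-2C'}$ we have $\rho^{m-1}e^{C'm}=e^{-C'(m-2)}\le1$, so (9) applies to the scaled germ. With (8) and (iv),
$$\rho^{n-1}|h_n|\le s_ne^{K(n-1)}\le9^{n-1}e^{Cn}M_n ,$$
so $H\in A$. $\square$

Functions of the form $K(n)=n\phi(n)$ with $\phi$ nondecreasing satisfy (i), since $a\phi(a)+b\phi(b)\le(a+b)\phi(a+b)$. This suggests the crude choice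
$$K_{\rm cr}(n)=n\,\phi(n),\qquad \phi(n)=\max\big(0,\max_{1\le j\le n}\log\tfrac1{\varepsilon_j}\big),\qquad K_{\rm cr}(0)=0 .$$
It satisfies (ii), because $K_{\rm cr}(n)-K_{\rm cr}(n-1)\ge\phi(n)\ge-\log\varepsilon_n$. It charges the worst divisor at each of the $n$ steps, which is wasteful. In a very large class we can afford it.

## 3. The class $M_n=e^{(n-1)^2}$

**Theorem 2.** Let $M_n=e^{(n-1)^2}$. There are non-Brjuno $\omega$ for which (P) holds. Hence the equivalence "(P) if and only if $\omega$ is Brjuno" is false for this class.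

*Proof.* **Step 1: the class is admissible.** We have $M_n\ge1$; $M_{n+1}/M_n=e^{2n-1}\le(e^2)^{n+1}$; $(n-1)^2$ is convex; and $(m-1)^2+(n-1)^2\le(m+n-2)^2$.

**Step 2: choice of $\omega$.** We want $q_{k+1}$ just below $e^{q_k}$, so that $b_k\to1$ while every divisor obeys $\varepsilon_n\ge e^{-n}$. Put $a_{k+1}=\lfloor e^{q_k}/(2q_k)\rfloor$. This is at least $1$ because $e^q\ge eq\geq 2q$. Then
$$q_{k+1}=a_{k+1}q_k+q_{k-1}\le\tfrac12e^{q_k}+q_k\le e^{q_k},$$
using $2q\le e^q$ again. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, also $q_{k+1}\ge a_{k+1}q_k\ge\frac14e^{q_k}$. So $b_k\ge1-\frac{\log4}{q_k}\to1$, and $\omega$ is not Brjuno. For $n\ge1$ choose $k$ with $q_k\le n<q_{k+1}$. By (2), (4), (3),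
$$\varepsilon_n\ge4\|n\omega\|>\frac2{q_{k+1}}\ge2e^{-q_k}\ge e^{-n}.$$

**Step 3: Proposition 1 with $K(n)=n^2$.** (i) is clear. (ii) $K(n)-K(n-1)=2n-1\ge n\ge-\log\varepsilon_n$. (iii) $\log M_m=(m-1)^2=(m-2)^2+2m-3\le K(m-2)+2m$. (iv) $K(n-1)=(n-1)^2=\log M_n$. So (P) holds. $\square$

So the first guess is wrong. Is the failure special to enormous classes? The crude method says nothing about this. Take the same $\omega$ and a Gevrey class $M_n=(n!)^s$. By (2) and (3), $K_{\rm cr}(q_k)\ge q_k\log\frac{q_{k+1}}{2\pi}\ge q_k(q_k-\log8\pi)$, while (iv) with $n=q_k+1$ would require $K_{\rm cr}(q_k)\le s(q_k+1)\log(q_k+1)+C(q_k+1)$. This fails for large $k$. The loss is visible: $K_{\rm cr}$ charges $\log q_{k+1}$ at every one of the $n$ steps, while the heuristic of Test 3 charges it only $n/q_k$ times.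

## 4. The exact arithmetic condition for a given class

Put $\ell(n)=\frac1n\log M_n$ and $S(x)=\sum_{q_k\le x}b_k$. Let us refine the heuristic count. Suppose $F$ has a coefficient $f_m$ of size $M_m$. Substituting about $n/m$ such terms into each other produces, in degree $n$, a contribution of size $M_m^{n/m}=e^{n\ell(m)}$. On the way it can meet the divisors of the scales $q_k\in(m,n]$, each about $n/q_k$ times, at a total cost of $n(S(n)-S(m))$. The budget in degree $n$ is $n\ell(n)+Cn$. This suggests the condition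
$$\sup_{1\le m\le n}\Big[\sum_{m<q_k\le n}\frac{\log q_{k+1}}{q_k}-\big(\ell(n)-\ell(m)\big)\Big]<\infty.\tag{*}$$
Note that $\sum_{m<q_k\le n}b_k=S(n)-S(m)$.

**Theorem 3.** For every $(M_n)$ satisfying 0–3 and every irrational $\omega$: (P) $\iff(*)$.

**Corollary 4.** (a) If $\sup M_n^{1/n}<\infty$, i.e. $A=z\mathbb C\{z\}$, then (P) holds iff $\omega$ is Brjuno. (b) If $\sup M_n^{1/n}=\infty$, there is a dense set, of the cardinality of the continuum, of non-Brjuno $\omega$ for which (P) holds. So "(P) iff Brjuno" holds for $A$ exactly when $A=z\mathbb C\{z\}$.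

**Corollary 5.** If $\ell(\lfloor e^{\sqrt n}\rfloor)-\ell(n)\to\infty$, then (P) $\iff\sup_k\frac{\log q_{k+1}}{q_k}<\infty$. This covers all Gevrey classes $M_n=(n!)^s$, $s>0$, and $M_n=n^{an^b}$, $a>0$, $1<b<2$.

So in those classes Test 2 already gives the whole truth.

**Normalization.** We first remove irrelevant constants. Replace $M_n$ by $M_nM_1^{-1}(M_1/M_2)^{n-1}$. This multiplies $M_n$ by some $c\,r^n$, so $A$, and with it (P), does not change. The function $\ell$ changes by a bounded function, so neither $(*)$ nor the hypothesis of Corollary 5 changes. From now on $M_1=M_2=1$; put $L=\log M_n$. Then $L$ is convex with $L(1)=L(2)=0$, so $L$ is nondecreasing and $L\ge0$. (Conditions 0–3 persist: $L\ge 0$ gives 0; 1 and 2 are clear; and convexity gives $L(m)+L(n)\le L(1)+L(m+n-1)=L(m+n-1)$, which is 3.) The quotient $L(n)/(n-1)$, $n\ge2$, is the slope of a chord from the point $(1,0)$, so it is nondecreasing. Multiplying by the increasing factor $\frac{n-1}n$, we see that $\ell(n)=L(n)/n$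 is nondecreasing; also $\ell(1)=0$, so $\ell\ge0$. Condition 1 gives a constant $C_1\ge0$ with
$$L(n+1)\le L(n)+C_1n\qquad(n\ge1).\tag{10}$$

**A first consequence of $(*)$.** Let $D$ be the supremum in $(*)$; $D\ge0$, from $m=n$. Take $n=q_k\ge2$ and $m=q_k-1$. From $k=1$ on the $q_k$ are strictly increasing, so the only term in the sum is $b_k$, and
$$b_k\le D+\ell(q_k)-\ell(q_k-1)\le D+C_1,$$
because $\ell(n)-\ell(n-1)\le\frac{L(n)-L(n-1)}n\le C_1$. Only finitely many $k$ have $q_k=1$. Hence
$$(*)\ \Longrightarrow\ \sup_kb_k<\infty.\tag{11}$$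

*Proof of Corollary 4 from Theorem 3.* (a) If $\sup M_n^{1/n}<\infty$, condition 0 shows that $M_n$ lies between two geometric sequences, so $A=z\mathbb C\{z\}$. Conversely, $\sum M_nz^n\in A$, so $A=z\mathbb C\{z\}$ forces $\sup M_n^{1/n}<\infty$. In this case $\ell$ is bounded, and $(*)$ says that the sums $S(n)-S(m)$ are bounded, i.e. $\sum b_k<\infty$.

(b) Now $\ell$ increases to $\infty$. We build $\omega$ with rare large partial quotients, placed so far apart that $\ell$ has grown in between. Fix any initial block of partial quotients. Afterwards put $a_{k+1}=1$, except at jump indices $k_1<k_2<\cdots$, where $a_{k+1}$ is $\lfloor e^{q_k}/q_k\rfloor$ or this number plus $1$, a free choice. Choose $k_{j+1}$ as the least index greater than $k_j$ with $\ell(q_{k_{j+1}})\ge\ell(q_{k_j})+3$; it exists because $\ell\to\infty$.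

At a jump, with $q=q_k$, we have $e^q-q\le q_{k+1}\le e^q+2q\le3e^q$. So $b_k\le1+\log3\le3$. Also $e^q-q\ge e^{q/2}$: for $q=1$ this is $1.71\ldots\ge1.64\ldots$, and for $q\ge2$, $e^{q/2}(e^{q/2}-1)\ge e\cdot\frac q2\ge q$. So $b_k\ge\frac12$. There are infinitely many jumps, hence $\sum b_k=\infty$. At a non-jump past the initial block $q_{k+1}\le2q_k$, so $b_k\le\log(2q_k)/q_k$, which is summable because $q_k\ge F_{k+1}$ and $x\mapsto\log(2x)/x$ is nonincreasing on the positive integers (it equals $\log2$ at $x=1$ and at $x=2$, and it decreases for $x\ge e/2$).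

Let $C$ bound the contribution of the initial block and the non-jumps. If $(m,n]$ contains $r\ge1$ of the $q_{k_j}$, then $\sum_{m<q_k\le n}b_k\le C+3r$ and $\ell(n)-\ell(m)\ge3(r-1)$, so the bracket in $(*)$ is at most $C+3$. If $r=0$ it is at most $C$. So $(*)$, and hence (P), holds. Initial blocks are arbitrary, so these $\omega$ are dense. For a fixed block, two different sequences of choices first differ at some jump; up to there the indices agree, so the partial quotients at this jump differ. Hence there are continuum many. The last sentence of the corollary combines (a) and (b). $\square$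

*Proof of Corollary 5 from Theorem 3.* By (11), $(*)$ implies $\sup b_k<\infty$. Conversely let $b_k\le b^*$ for all $k$. Call $k$ small if $q_{k+1}<e^{\sqrt{q_k}}$, and large otherwise. Small indices contribute at most $\sum q_k^{-1/2}<\infty$ to any sum of $b_k$. If $k<k'$ are consecutive large indices, then $q_{k'}\ge q_{k+1}\ge e^{\sqrt{q_k}}$, so
$$\ell(q_{k'})-\ell(q_k)\ge\ell(\lfloor e^{\sqrt{q_k}}\rfloor)-\ell(q_k)\ge b^*$$
for all but finitely many $k$. So if $r\ge1$ large indices have $q_k\in(m,n]$, then $\sum_{m<q_k\le n}b_k\le C+rb^*$ and $\ell(n)-\ell(m)\ge(r-1)b^*-C$, and the bracket in $(*)$ is at most $2C+b^*$. If $r=0$ it is at most $C$. So $(*)$ holds.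

For $M_n=(n!)^s$, $\ell(n)=s\log n+O(1)$, so $\ell(\lfloor e^{\sqrt n}\rfloor)-\ell(n)=s\sqrt n-s\log n+O(1)\to\infty$. For $M_n=n^{an^b}$, $\ell(n)=an^{b-1}\log n$, and $\ell(\lfloor e^{\sqrt n}\rfloor)$ is about $ae^{(b-1)\sqrt n}\sqrt n$, which is much larger. $\square$

For instance, the $\omega$ of Theorem 2 has $b_k\le1$, so by Corollary 5 it has (P) in every Gevrey class, where the crude function failed.

## 5. How often divisors of scale $k$ can occur

We now want a function $K$ that charges scale $k$ only about $n/q_k$ times. Let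
$$\tau_k=\frac1{8(k+1)^2},\qquad\eta_k=4\tau_k\le\tfrac12,\qquad A_k=\Big\{n\ge1:\|n\omega\|<\frac{\tau_k}{q_k}\Big\},\qquad w_k=\log q_{k+1}+\log\frac1{\tau_{k+1}} .$$
Note $\sum\eta_k=\frac{\pi^2}{12}<1$. If $n\in A_k\setminus A_{k+1}$, then $\log\frac1{\|n\omega\|}\le w_k$. So $A_k$ is the set of places where we must be ready to pay for scale $k$ or worse, and $w_k$ is the payment for scale $k$.

The natural counter is $N_k(n)=\#(A_k\cap[1,n])$, with $K=\sum_kN_kw_k$ plus a linear term. It satisfies (ii) but breaks (i). Indeed, let $q_k\ge2$ (so $k\ge1$ and $\tau_k\le\frac1{32}$) and $q_{k+1}\ge q_k/\tau_k$. For $n<q_{k+1}/4$ write $n=jq_k+r$ with $0\le r<q_k$. Then $j|q_k\omega-p_k|<\frac j{q_{k+1}}<\frac1{4q_k}$ if $j\ge1$. If $r>0$, then $\|r\omega\|>\frac1{2q_k}$ by (4) and (3), so $\|n\omega\|>\frac1{4q_k}>\frac{\tau_k}{q_k}$ and $n\notin A_k$. If $r=0$, then $\|n\omega\|=j|q_k\omega-p_k|$. So in this range $A_k=\{jq_k:1\le j\le J\}$, with $J$ the largest $j$ for which $j|q_k\omega-p_k|<\tau_k/q_k$.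 By (3), $J\ge1$ and $2Jq_k<4\tau_kq_{k+1}\le\frac18q_{k+1}$, so $2Jq_k$ is still in this range. Hence $N_k(2Jq_k)=J<2J=2N_k(Jq_k)$.

The way out is to force superadditivity: take the smallest function that has the required jumps and is superadditive, and show that it is not much larger than $n/q_k$. Define $g_k(0)=0$ and
$$g_k(n)=\max\Big\{g_k(n-1)+1_{A_k}(n),\ \max_{a+b=n,\;a,b\ge1}\big(g_k(a)+g_k(b)\big)\Big\}.$$

**Lemma 6.** $g_k$ is integer-valued, nondecreasing and superadditive; $g_k(n)\ge g_k(n-1)+1$ if $n\in A_k$; $g_k(n)\le(1+\eta_k)\,n/q_k$; and $g_k(n)=0$ for $n<q_k$. If $q_{k+1}\ge q_k/\tau_k$, then $g_k(n)\ge\lfloor n/q_k\rfloor$.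

The factor $1+\eta_k$ with $\sum\eta_k<\infty$ is the point of the lemma. A factor $2$ would lead to $2S(n)$ instead of $S(n)+O(1)$, and the sharp condition would be lost.

*Proof.* The first three properties and the jump property hold by construction. Drop the index $k$ and write $q,\tau,\eta,g,A$.

**Step 1: separation.** If $d\ge1$ and $\|d\omega\|<\frac1{2q}$, then $d\ge q$. For $q=1$ this is trivial. Otherwise $k\ge1$, and for $1\le d<q$ we have $\|d\omega\|\ge|q_{k-1}\omega-p_{k-1}|>\frac1{2q}$ by (4), (3). In particular, since $\tau<\frac12$, all elements of $A$ are $\ge q$, and by induction $g(n)=0$ for $n<q$.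

**Step 2: unfolding $g$ into jumps.** For $a\in A$ put $g^*(a)=g(a-1)+1$. We claim that each $g(n)$ equals $\sum_{i=1}^sg^*(a_i)$ for some $a_i\in A$, $s\ge0$, with $\sum a_i\le n$. For $n=0$ take the empty list. For $n\ge1$: if $g(n)=g(a)+g(b)$ with $a+b=n$, concatenate the lists of $a$ and $b$. Otherwise $g(n)=g(n-1)+1_A(n)$; if $n\in A$, take the one-element list $(n)$, and if $n\notin A$, take the list of $n-1$.

**Step 3: the sharp bound at a jump.** We claim $g^*(a)\le(1+\eta)\frac aq-\eta$ for $a\in A$. The extra $-\eta$ is what makes the induction run. Argue by induction on $a$. By Step 2, $g^*(a)=1+\sum_{i\le s}g^*(a_i)$ with $a_i\in A$ and $\sum a_i\le a-1$. Put $d=a-\sum a_i\ge1$. Since $a$ and all $a_i$ lie in $A$, $\|d\omega\|<(s+1)\frac\tau q$. By induction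
$$g^*(a)\le1+(1+\eta)\frac{a-d}q-s\eta .$$

If $(s+1)\tau\le\frac12$, then $\|d\omega\|<\frac1{2q}$, so $d\ge q$ by Step 1, and
$$g^*(a)\le1+(1+\eta)\frac{a-q}q-s\eta=(1+\eta)\frac aq-\eta-s\eta\le(1+\eta)\frac aq-\eta .$$

If $(s+1)\tau>\frac12$, there is no information on $d$, but $s$ is large: $s-1>\frac1{2\tau}-2\ge\frac1{4\tau}$, because $\tau\le\frac18$. So $(s-1)\eta=4\tau(s-1)>1$, and
$$g^*(a)\le1+(1+\eta)\frac aq-s\eta\le(1+\eta)\frac aq-\eta .$$

**Step 4: conclusion.** Steps 2 and 3 give $g(n)\le\sum(1+\eta)\frac{a_i}q\le(1+\eta)\frac nq$. If $q_{k+1}\ge q_k/\tau_k$, then $\|q_k\omega\|<\frac1{q_{k+1}}\le\frac{\tau_k}{q_k}$, so $q_k\in A_k$ and $g_k(q_k)\ge1$. Superadditivity and monotonicity give $g_k(n)\ge\lfloor n/q_k\rfloor$. $\square$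

**A function satisfying (i) and (ii).** Put
$$K_0(n)=n\log8+\sum_kg_k(n)w_k .\tag{12}$$
The sum is finite, since $g_k(n)=0$ when $q_k>n$, and (i) holds as all $w_k\ge0$. For (ii), note that $n$ lies in only finitely many $A_k$, as $\tau_k/q_k\to0$. If $k$ is the largest index with $n\in A_k$, then $n\notin A_{k+1}$, so $\log\frac1{\|n\omega\|}\le w_k\le K_0(n)-K_0(n-1)$. If $n$ lies in no $A_k$, then $n\notin A_0$, so $\|n\omega\|\ge\frac18$ and $\log\frac1{\|n\omega\|}\le\log8\le K_0(n)-K_0(n-1)$. Since $\varepsilon_n\ge\|n\omega\|$ by (2), (ii) follows.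

Put $u_k=\log(8(k+2)^2)/q_k$, so that $w_k=q_k(b_k+u_k)$. By (5), $\sum u_k\le U$ with $U$ universal. If $b_k\le b^*$ for all $k$, Lemma 6 gives
$$\sum_kg_k(n)w_k\le n\sum_{q_k\le n}(1+\eta_k)(b_k+u_k)\le n\big(S(n)+b^*+\tfrac32U\big).\tag{13}$$
Here we used $\sum\eta_kb_k\le b^*\sum\eta_k\le b^*$.

There is a matching lower bound. Let $J=\{k:q_{k+1}\ge q_k/\tau_k\}$. For $k\notin J$, $b_k\le\log(8(k+1)^2q_k)/q_k$. Since $\log q_k\le\sqrt{q_k}$, (5) gives $\sum_{k\notin J}b_k\le U_1$ with $U_1$ universal. For $k\in J$ with $q_k\le n$, Lemma 6 and $w_k\ge q_kb_k$ give $g_k(n)w_k\ge(\frac n{q_k}-1)q_kb_k=(n-q_k)b_k$. By (5), $\sum_{q_k\le n}q_k\le4n$: summing separately over the two parities of $k$, each sum is at most twice its largest term. Hence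
$$\sum_kg_k(n)w_k\ge\sum_{k\in J,\,q_k\le n}(n-q_k)b_k\ge n\big(S(n)-U_1-4b^*\big).\tag{14}$$
So the heuristic cost $nS(n)$ of Test 3 is, up to $O(n)$, what this function charges.

## 6. From $(*)$ to linearization in $A$

With $K_0$ alone, condition (iii) can fail: $L$ may be much larger than $K_0\approx nS(n)$. Adding all of $L$ is too much, since $L+K_0$ violates (iv) as soon as $S(n)\to\infty$. We need $K(n)\approx n(\psi(n)+S(n))$ with $\psi$ nondecreasing, for superadditivity, with $\psi+S\ge\ell$, and with $\psi$ as small as possible. The smallest such $\psi$ is $\psi(n)=\max_{1\le m\le n}(\ell(m)-S(m))$.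

*Proof of $(*)\Rightarrow$(P).* Let $D$ be the supremum in $(*)$; by (11), $b^*:=\sup b_k<\infty$. With this $\psi$, put $K(0)=0$ and
$$K(n)=n\log8+n\big(\psi(n)-\psi(1)\big)+\sum_kg_k(n)w_k .$$
We check the hypotheses of Proposition 1. Here $C$ denotes constants independent of $n$.

**Condition (i): superadditivity.** The middle term has the form $n\phi(n)$ with $\phi$ nondecreasing, so it is superadditive; the others are superadditive as in (12).

**Condition (ii): the divisors.** The term $n(\psi(n)-\psi(1))$ is nondecreasing, being a product of nonnegative nondecreasing functions. So $K(n)-K(n-1)\ge K_0(n)-K_0(n-1)\ge-\log\varepsilon_n$.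

**Condition (iv): $K$ is not too large.** This is where $(*)$ enters. We have
$$\psi(n)+S(n)=\max_{m\le n}\big(\ell(m)+S(n)-S(m)\big)\le\ell(n)+D .$$
With (13), $K(n)\le n\ell(n)+Cn=L(n)+Cn$ for $n\ge1$. For $n\ge2$ this gives $K(n-1)\le L(n-1)+Cn\le L(n)+Cn$, and for $n=1$ both $K(0)$ and $L(1)$ are $0$.

**Condition (iii): $K$ is not too small.** By (14), by $\psi(n)\ge\ell(n)-S(n)$ and by $\psi(1)=-S(1)\le0$, we get $K(n)\ge L(n)-Cn$ for $n\ge1$. By (10) used twice, $L(m)\le L(m-2)+2C_1m$ for $m\ge3$, so $L(m)\le K(m-2)+Cm$. For $m=2$, $L(2)=0=K(0)$.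

Proposition 1 gives (P). $\square$

If $\omega$ is Brjuno, $(*)$ is immediate, because $\ell$ is nondecreasing and $\sum b_k<\infty$. So the known sufficiency is recovered.

## 7. From linearization in $A$ to $(*)$, through the size of quadratic Siegel disks

The direct approach would be to make the heuristic of Section 4 into a lower bound for $|h_n|$. The sign trick of Test 2 does not do it: $f_n$ enters $h_n$ only through $f_n/(\lambda^n-\lambda)$, so we control one divisor and not a product of about $n/q_k$ of them. For products we would have to bound the sum of complex numbers in (1) from below, and we have no control of cancellations.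

So we use only upper bounds. Assuming (P), we will linearize a quadratic polynomial on a disk whose radius is bounded below in terms of $S(p)+\ell(Q)-\ell(p)$. A theorem on quadratic polynomials says that this disk cannot be too large, and $(*)$ comes out.

**Siegel disks and conformal radius.** Let $P_\alpha(z)=e^{2\pi i\alpha}z+z^2$ with $\alpha$ Brjuno. The linearization of $P_\alpha$ then converges (the known result for $M_n\equiv1$). The Siegel disk $\Delta$ is the Fatou component of $P_\alpha$ containing $0$. It is bounded and simply connected. Its conformal radius $r(\alpha)$ at $0$ is the $r$ for which there is a conformal bijection $\varphi:D_r\to\Delta$ with $\varphi(0)=0$, $\varphi'(0)=1$, where $D_r=\{|z|<r\}$. For example, the conformal radius of $D_t$ at $0$ is $t$.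

**Theorem 7** (X. Buff, A. Chéritat, *Upper bound for the size of quadratic Siegel disks*, Invent. Math. 156 (2004) 1–24). There is a constant $C_{BC}$ such that for every irrational $\alpha$ with $B(\alpha)=\sum_{n\ge0}\frac{\log q_{n+1}}{q_n}<\infty$, $B(\alpha)+\log r(\alpha)<C_{BC}$.

We use this theorem as given. Let $R$ be the radius of convergence of the linearization $H$ of $P_\alpha$. Then
$$R\le r(\alpha).\tag{15}$$
Indeed, for $t<R$ the set $H(D_t)$ is open, connected and contains $0$. Since $P_\alpha^n\circ H=H\circ R_\lambda^n$ with $\lambda=e^{2\pi i\alpha}$, all iterates map $H(D_t)$ into $H(D_t)$, which is bounded. By Montel's theorem $H(D_t)$ lies in the Fatou set, hence in $\Delta$. So $\varphi^{-1}\circ H$ maps $D_R$ to $D_r$, fixes $0$ and has derivative $1$ there, and the Schwarz lemma gives $R\le r$.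

**Two majorants.** Let $\phi$ and $\chi$ be series without constant term, and let $R,T,c>0$.
$$\text{If }|\phi_n|\le R^{n-1},\ |\chi_n|\le cT^{n-1}\ (n\ge1),\text{ then }|(\phi\circ\chi)_n|\le c(T+cR)^{n-1}.\tag{16}$$
Indeed $\frac z{1-Rz}$ composed with $\frac{cz}{1-Tz}$ is $\frac{cz}{1-(T+cR)z}$.
$$\text{If }\phi=z+\cdots,\ |\phi_n|\le R^{n-1},\text{ then }|(\phi^{-1})_n|\le s_nR^{n-1}\le(9R)^{n-1}.\tag{17}$$
Indeed the inverse $w$ solves $w=y-\sum_{n\ge2}\phi_nw^n$, so it is majorized by the solution of $W=y+\frac{RW^2}{1-RW}$. Then $V=RW$ satisfies $V=Ry+\frac{V^2}{1-V}$, so $V=s(Ry)$ and $W=\frac1Rs(Ry)$.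

*Proof of (P)$\Rightarrow(*)$.* Assume (P). By (7), $b^*:=\sup b_k<\infty$.

**Step 1: a bound uniform in $F$.** Property (P) speaks about one germ at a time; later we apply it to a germ that varies. Let $\mathcal B$ be the set of $F=\lambda z+\sum_{n\ge2}f_nz^n$ with $|f_n|\le M_n$ for all $n\ge2$. *There is $C_2\ge1$ with*
$$|h_n(F)|\le C_2^{n-1}M_n\qquad(F\in\mathcal B,\ n\ge2).\tag{18}$$

By (1), $h_n$ is a polynomial in $f_2,\dots,f_n$. The scaling $f_m\mapsto\rho^{m-1}f_m$, $h_n\mapsto\rho^{n-1}h_n$ shows that it is homogeneous of weight $n-1$ when $f_m$ has weight $m-1$. All weights are $\ge1$, so its total degree is at most $n-1$. As a product of closed disks, $\mathcal B$ is compact and metrizable. For $c\in\mathbb N$ let $E_c=\{F\in\mathcal B:|h_n(F)|\le c^nM_n\ \forall n\}$. It is closed, because each $h_n$ is a polynomial in finitely many coordinates. By (P), every $F\in\mathcal B$ lies in some $E_c$, since $c_1c_2^n\le(\max(1,c_1)c_2)^n$. By Baire's theorem some $E_c$, $c\ge1$,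 has interior points. So it contains a set $\{F\in\mathcal B:|f_n-f_n^0|<\delta,\ 2\le n\le N\}$ with $N\ge2$. Moving the center slightly towards $0$ and shrinking $\delta$, we may take $|f_n^0|+\delta\le M_n$ for $2\le n\le N$.

Now let $F\in\mathcal B$ be arbitrary. For $t\in\mathbb C$ let $F_t$ have coefficients $f_n^0+t(f_n-f_n^0)$ for $2\le n\le N$ and $f_n$ for $n>N$. Put $t_0=\delta/(4\max_{n\le N}M_n)<1$. For $|t|\le t_0$, $|t(f_n-f_n^0)|\le2t_0M_n\le\frac\delta2$, so $F_t\in\mathcal B$ is in the set above and $|h_n(F_t)|\le c^nM_n$. As $t\mapsto h_n(F_t)$ is a polynomial of degree at most $n-1$, the maximum principle for $t^{-(n-1)}h_n(F_t)$ on $|t|\ge t_0$, including $\infty$, gives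
$$|h_n(F)|=|h_n(F_1)|\le t_0^{-(n-1)}c^nM_n .$$
For $n\ge2$, $c^n\le c^{2(n-1)}$. So $C_2=c^2/t_0$ works.

**Step 2: reduction to $n=Q=q_k$.** We must bound $\sum_{m<q_k\le n}b_k-\ell(n)+\ell(m)$ uniformly. If no $q_k$ lies in $(m,n]$, it is $\le0$. Otherwise, lowering $n$ to the largest $q_k$ in $(m,n]$ keeps the sum and does not increase $\ell(n)$, so the expression does not decrease. So let $m=p\ge1$ and $n=Q=q_k>p$. The sum is $S(Q)-S(p)$. As $Q\ge2$, we have $k\ge1$ and $q_{k+1}>q_k$. From here on, $C$ denotes constants that may depend on $(M_n)$ and $\omega$ but not on $p$ and $k$; its value may change.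

**Step 3: removing the degrees $2,\dots,p$ from the quadratic polynomial.** Let $G(z)=\lambda z+z^2$. We make $G$ flat up to degree $p$, at the cost $S(p)$ of the divisors of scales $\le p$. The function $K_0$ of (12) satisfies (i), (ii), and $|f_2|=1=e^{K_0(0)}$. By (9), (8) and (13), for $2\le n\le p$,
$$|h_n(G)|\le s_ne^{K_0(n-1)}\le R_1^{n-1},\qquad R_1=e^{S(p)+C}\ge1 .$$
Let $H_1$ be the truncation of the linearization of $G$ at degree $p$, and $G_1=H_1^{-1}\circ G\circ H_1$. Modulo $z^{p+1}$, $H_1$ agrees with the linearization, so $G_1=\lambda z+\sum_{n\ge p+1}g_nz^n$. By (17), $|(H_1^{-1})_n|\le(9R_1)^{n-1}$. By (16), $|(G\circ H_1)_n|\le(R_1+1)^{n-1}\le(2R_1)^{n-1}$. By (16) again,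
$$|g_n|\le(11R_1)^{n-1}.$$

**Step 4: removing the degrees up to $Q+1$, using (P).** Now we let (P) do the work: between $p$ and $Q$ it costs only $\ell(Q)-\ell(p)$. Since $G_1$ starts in degree $p+1$, we can blow it up by the factor $e^{\ell(p)}$ and still stay in $\mathcal B$. Put $\rho=e^{\ell(p)}/(11R_1)$. For $n\ge p+1$,
$$\rho^{n-1}|g_n|\le e^{(n-1)\ell(p)}\le e^{n\ell(n)}=M_n ,$$
so $\rho^{-1}G_1(\rho z)\in\mathcal B$, and (18) gives $\rho^{n-1}|h_n(G_1)|\le C_2^{n-1}M_n$ for $n\ge2$. For $2\le n\le Q+1$ the monotonicity of $L(n)/(n-1)$ and (10) give $\frac{L(n)}{n-1}\le\frac{L(Q+1)}Q\le\ell(Q)+C_1$. Hence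
$$|h_n(G_1)|\le R_2^{n-1}\quad(2\le n\le Q+1),\qquad R_2=11R_1C_2e^{C_1}e^{\ell(Q)-\ell(p)}=e^{S(p)+\ell(Q)-\ell(p)+C}\ge R_1.\tag{19}$$
Let $H_2$ be the truncation of the linearization of $G_1$ at degree $Q+1$, and $H_3=H_1\circ H_2$. Then
$$G_2:=H_3^{-1}\circ G\circ H_3=H_2^{-1}\circ G_1\circ H_2=\lambda z+O(z^{Q+2}),$$
and by (16), (17), $|(H_3)_n|\le(R_2+R_1)^{n-1}\le(2R_2)^{n-1}$ and $|(H_3^{-1})_n|\le(18R_2)^{n-1}$.

**Step 5: changing the rotation number.** The number $\omega$ need not be Brjuno, and then Theorem 7 does not apply to it. We move to a Brjuno number $\omega'$ that agrees with $\omega$ up to scale $k+1$. Let $\omega'$ have the partial quotients $a_0,\dots,a_{k+1}$ of $\omega$, and $a_i'=1$ for $i\ge k+2$; objects of $\omega'$ carry a prime. Then $q_i'=q_i$ for $i\le k+1$, and $q'_{i+1}\le2q_i'$ for $i\ge k+1$. So $\omega'$ is Brjuno, and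
$$B(\omega')\ge\sum_{i\le k}b_i=S(Q).\tag{20}$$
Both $\omega$ and $\omega'$ are within $q_{k+1}^{-2}$ of $p_{k+1}/q_{k+1}$, so $|\omega-\omega'|<2q_{k+1}^{-2}$. Put $\lambda'=e^{2\pi i\omega'}$ and $t_*=\lambda'-\lambda$. Then $|t_*|\le4\pi q_{k+1}^{-2}\le13q_{k+1}^{-2}$, and $|t_*|\le2$. We have $P_{\omega'}=G+t_*z$. Let
$$F'=H_3^{-1}\circ P_{\omega'}\circ H_3=\lambda'z+\sum_{m\ge2}f'_mz^m .$$
To estimate $f_m'$, let $c_n(t)=[z^n]\,H_3^{-1}\circ(G\circ H_3+tH_3)$, a polynomial in $t$ with $c_n(0)=[z^n]G_2$ and $c_n(t_*)=[z^n]F'$. For $|t|\le2$ the inner series has coefficients at most $(1+2R_2)^{n-1}+2(2R_2)^{n-1}\le3(3R_2)^{n-1}$, so by (16) $|c_n(t)|\le3(3R_2+3\cdot18R_2)^{n-1}=3(57R_2)^{n-1}$. Then $c_n(t)-c_n(0)$ vanishes at $0$ and is at most $6(57R_2)^{n-1}$ on $|t|\le2$, and the Schwarz lemma gives $|c_n(t_*)-c_n(0)|\le3|t_*|(57R_2)^{n-1}$. Since $c_m(0)=0$ for $2\le m\le Q+1$,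
$$|f'_m|\le39\,q_{k+1}^{-2}(57R_2)^{m-1}\ (2\le m\le Q+1),\qquad|f'_m|\le3(57R_2)^{m-1}\ (m\ge Q+2).\tag{21}$$

**Step 6: linearizing $F'$.** The divisors of $\omega'$ are at least about $1/q_{k+1}$, apart from scales $\ge k+1$, which are harmless. We show that each divisor is paid for by the coefficient $f_m'$ standing next to it in (1). Put $\theta=\tau_{k+1}/q_{k+1}<1$. We claim
$$|f_m'|\le\theta R_4^{m-1}\quad(m\ge2),\qquad R_4=CR_2.\tag{22}$$
For $m\le Q+1$ this follows from (21), since $39q_{k+1}^{-2}/\theta=312(k+2)^2/q_{k+1}$ is universally bounded by (5). For $m\ge Q+2$ there is no smallness, but the degree exceeds $q_k$: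
$$\frac3\theta=24(k+2)^2q_{k+1}=24(k+2)^2e^{b_kq_k}\le e^{Cq_k}\le e^{C(m-1)},$$
where we used $b_k\le b^*$ and (5). This proves (22).

Let $A_i',g_i',w_i'$ be the objects of Section 5 for $\omega'$, and $T(n)=\sum_{i\ge k+1}g_i'(n)w_i'$. Then $T$ is superadditive and nondecreasing, $T(0)=0$, and by Lemma 6
$$T(n)\le\tfrac32n\sum_{i\ge k+1}\Big(\frac{\log(2q_i')}{q_i'}+\frac{\log(8(i+2)^2)}{q_i'}\Big)\le U'n ,$$
with $U'$ universal, because $q_i'\ge F_{i+1}$ and $\log(2x)/x$ is nonincreasing on the positive integers. For $n\ge2$ we have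
$$|\lambda'^{\,n}-\lambda'|^{-1}\le\|(n-1)\omega'\|^{-1}\le\theta^{-1}e^{T(n-1)-T(n-2)}.\tag{23}$$
The first inequality is (2). For the second, suppose $n-1\in A_i'$ for some $i\ge k+1$, and take the largest such $i$. Then $n-1\notin A'_{i+1}$, so $\|(n-1)\omega'\|^{-1}\le e^{w_i'}$, while $T(n-1)-T(n-2)\ge w_i'$; and $\theta^{-1}\ge1$. Otherwise $n-1\notin A'_{k+1}$, so $\|(n-1)\omega'\|\ge\tau_{k+1}/q'_{k+1}=\theta$.

Now we prove by induction that
$$|h_n(F')|\le s_nR_4^{n-1}e^{T(n-1)}.\tag{24}$$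
For $n=1$ this is $1\le1$. For $n\ge2$, (1) for $F'$, (23), (22) and the induction hypothesis bound $|h_n(F')|$ by
$$\theta^{-1}e^{T(n-1)-T(n-2)}\sum_{m=2}^n\theta R_4^{m-1}\sum_{n_1+\dots+n_m=n}\ \prod_{i=1}^ms_{n_i}R_4^{n_i-1}e^{T(n_i-1)} .$$
The factors $\theta^{\pm1}$ cancel, the powers of $R_4$ multiply to $R_4^{(m-1)+(n-m)}=R_4^{n-1}$, and $\sum T(n_i-1)\le T(n-m)\le T(n-2)$. So the bound is at most $s_nR_4^{n-1}e^{T(n-1)}$, which is (24). With (8) and $T(n-1)\le U'(n-1)$, $|h_n(F')|\le(9e^{U'}R_4)^{n-1}$.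

**Step 7: comparison with the Siegel disk.** Let $H_{F'}$ be the linearization of $F'$. Then
$$P_{\omega'}\circ H_3\circ H_{F'}=H_3\circ F'\circ H_{F'}=H_3\circ H_{F'}\circ R_{\lambda'} ,$$
so by uniqueness $H_3\circ H_{F'}$ is the linearization of $P_{\omega'}$. By (16) its coefficients are at most $(9e^{U'}R_4+2R_2)^{n-1}\le(CR_2)^{n-1}$, so its radius of convergence is at least $(CR_2)^{-1}$. By (19), (15), Theorem 7 and (20),
$$-\big(S(p)+\ell(Q)-\ell(p)\big)-C\le\log r(\omega')\le C_{BC}-B(\omega')\le C_{BC}-S(Q).$$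
Hence $S(Q)-S(p)\le\ell(Q)-\ell(p)+C$ with $C$ independent of $p$ and $k$. By Step 2 this is $(*)$. Together with Section 6, this completes the proof of Theorem 3. $\square$
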